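# Flexible Polyhedra in Lobachevsky Space Keep Their Volume

## 1. A hinged rhombus in the hyperbolic plane

Take four rigid rods of equal length $\ell$ in the hyperbolic plane, hinged into a convex rhombus. The diagonals cut it into four right triangles with legs $a,b$ and hypotenuse $\ell$. Let $A$ and $B$ be the angles of such a triangle, $A$ opposite to $b$ and $B$ opposite to $a$. The rhombus has angles $2A,2B,2A,2B$ at its corners $1,2,3,4$; corners $1$ and $3$ are at distance $a$ from the center. Hyperbolic trigonometry of a right triangle gives
$$\cosh\ell=\cosh a\cosh b=\cot A\cot B ,\qquad \tan A=\frac{\tanh b}{\sinh a}.$$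
Put $k=1/\cosh\ell\in(0,1)$ and $t=\tan A$. Then $\tan B=k/t$. Every $t>0$ occurs: the angles $\arctan t$ and $\arctan(k/t)$ have sum less than $\pi/2$, because the product of their tangents is $k<1$, so a right triangle with these angles exists, and its hypotenuse is $\ell$. The area is
$$S=2\pi-4(A+B),\qquad \tan(A+B)=\frac{t+k/t}{1-k}.$$
It is not constant. It tends to $0$ as $t\to0$ or $t\to\infty$ and equals $2\pi-8\arctan\sqrt k>0$ at $t=\sqrt k$. A hinged polygon changes its area.

Here is the same computation in another language. Let $z_j=e^{i(\text{angle at corner }j)}$. Since $e^{2i\arctan t}=\frac{1+it}{1-it}$,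
$$z_1=z_3=\frac{1+it}{1-it},\qquad z_2=z_4=\frac{1+ik/t}{1-ik/t}=\frac{t+ik}{t-ik}. \tag{1}$$
The area is constant if and only if $z_1z_2z_3z_4=e^{i(4A+4B)}$ is constant, and a rational function of $t$ is constant if and only if it has no zeros and no poles on the Riemann sphere. So the area is constant if and only if $\sum_j\mathrm{ord}_p(z_j)=0$ at every point $p$ of the sphere. Now $z_1$ has a zero at $t=i$ and a pole at $t=-i$, while $z_2$ has a zero at $t=-ik$ and a pole at $t=ik$. For $k<1$ these four points are distinct: at $t=i$ the orders are $1,0,1,0$, with sum $2$. For $k=1$, which is the relation $\tan A\tan B=1$ of a Euclidean rhombus, the zero of $z_1$ meets the pole of $z_2$ and everything cancels, in agreement with the Euclidean angle sum.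

So the hyperbolic area changes because, at a complex position which no real rhombus ever reaches, the orders of the $z_j$ do not cancel. In dimension $n\ge3$, area becomes volume, corners become faces of codimension $2$, and each dihedral angle enters with the volume of its face as weight. Does the *weighted* sum of orders vanish at every complex position? We shall see that for $n\ge3$ it always does.

## 2. Flexible polyhedra and their generalized volume

Let $\Lambda^n$ be the $n$-dimensional Lobachevsky (hyperbolic) space of curvature $-1$. We consider an oriented connected closed $(n-1)$-dimensional polyhedral surface $P$ in $\Lambda^n$, possibly self-intersecting, with all vertices in $\Lambda^n$, so that $P$ is bounded. Its $(n-1)$-faces are rigid, and there are hinges at the $(n-2)$-faces; each hinge lies in exactly two $(n-1)$-faces.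

**Definition.** A *flexion* of $P$ is a continuous deformation $P_s$ in which the combinatorial type does not change and every $(n-1)$-face stays congruent to itself, while the dihedral angles at the $(n-2)$-faces may vary continuously. It is *non-trivial* if there is no continuous family of isometries $g_s$ of $\Lambda^n$ with $P_s=g_s(P)$ for all $s$; and $P$ is *flexible* if it has a non-trivial flexion.

**Definition.** The *generalized oriented volume* of $P$ is
$$V(P)=\sum_U\mathrm{ind}_P(U)\,\mathrm{vol}(U),$$
where $U$ runs over the bounded components of $\Lambda^n\setminus P$ and $\mathrm{ind}_P(U)$ is the winding number (degree) of the oriented surface $P$ around any point of $U$.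

For an embedded surface this is the enclosed volume up to sign. For a surface that covers the same disk twice with opposite orientations, all indices are $0$ and $V=0$.

The Bellows conjecture in $\Lambda^n$ says that $V$ is constant during every flexion of every flexible polyhedron. The problem is taken from Alexander A. Gaifullin, "The analytic continuation of volume and the Bellows conjecture in Lobachevsky spaces", arXiv:1504.02977 (2015). As background: the Euclidean analogue holds in $\mathbb E^n$ for all $n\ge3$; the conjecture holds for bounded flexible polyhedra in $\Lambda^n$ for odd $n\ge3$; flexible polyhedra exist in $\Lambda^n$ for all $n\ge3$. The problem asks whether the conjecture is true for every even $n\ge4$. The answer is yes, and the proof below works uniformly for $n\ge3$ without looking at parity.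

## 3. A simplicial model and its configuration space

**Conventions.** Let $W=\mathbb R^{n+1}$ with a symmetric form $B$ of signature $(n,1)$, and let $\det$ be the volume form of an orthonormal basis, so that $\det\mathrm{Gram}(y_0,\dots,y_n)=-\det(y_0,\dots,y_n)^2$. We take $\Lambda^n$ to be one sheet of $\{B(x,x)=-1\}$; for $x,y\in\Lambda^n$ we have $B(x,y)=-\cosh d(x,y)$. When scalars are extended, $B$ and $\det$ are extended *linearly*.

**The model.** We work with a finite oriented closed $(n-1)$-dimensional simplicial pseudomanifold $\mathcal K$: every simplex lies in an $(n-1)$-simplex, every $(n-2)$-simplex lies in exactly two $(n-1)$-simplices, and the $(n-1)$-simplices are coherently oriented. The surface is given by points $x_v\in\Lambda^n$, one for each vertex $v$, such that for every $(n-1)$-simplex $T$ the vectors $x_v$, $v\in T$, are linearly independent. Simplices are mapped to straight (geodesic) simplices.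

**Reduction to the model.** We show that a general $P$ can be brought to this form by triangulating its faces, compatibly along common subfaces. First go down in dimension. For each $k$-face $A$ of $P$ let $\mathcal H_A$ be the finite set of those hyperplanes of the $k$-plane $\langle A\rangle$ that are spanned by the $(k-1)$-faces of $A$, or are traces on $\langle A\rangle$ of hyperplanes in $\mathcal H_{A'}$ not containing $A$, for faces $A'\supsetneq A$. The set $\mathcal H_A$ cuts $A$ into convex polytopes.

Then go up in dimension, and triangulate the faces so that each open simplex in a face $A$ lies in a single open cell of $\mathcal H_A$. It then also lies in a single open cell of $\mathcal H_{A'}$ for each face $A'\supset A$, since a hyperplane of $\mathcal H_{A'}$ either contains $A$ or has its trace in $\mathcal H_A$. Vertices are left alone. Suppose the boundary of a face $A'$ is already triangulated. Take the cells $c$ of $\mathcal H_{A'}$ in $A'$ in order of increasing dimension. If the open cell lies in $\partial A'$, it is the union of the open simplices that lie in it, so $c$ is already triangulated.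 Otherwise $\partial c$ is already triangulated, and we cone this triangulation from a point in the relative interior of $c$. Since $c$ is convex and each simplex of $\partial c$ lies in a proper face of $c$, the cones are nondegenerate simplices and triangulate $c$. (When all faces are convex, no hyperplanes are needed: taking $c$ to be the faces themselves, this is the barycentric subdivision.)

An $(n-2)$-simplex inside an $(n-1)$-face lies in exactly two $(n-1)$-simplices of that face. One that lies in a hinge lies in one $(n-1)$-simplex of each of the two $(n-1)$-faces at the hinge. So the result is a closed pseudomanifold, oriented by $P$. The new vertices move rigidly with the faces, so all edge lengths of $\mathcal K$ are constant during a flexion; the surface and $V$ are unchanged.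

Let $\ell_{vw}$ be the edge lengths. A flexion is a continuous path in the semialgebraic set
$$X=\{(x_v)\in(\Lambda^n)^{\mathrm{Vert}\,\mathcal K}:\ B(x_v,x_w)=-\cosh\ell_{vw}\ \text{for all edges } vw\}. \tag{2}$$

**Notation.** $T$ always denotes an $(n-1)$-simplex of $\mathcal K$ (a *facet*), $F$ an $(n-2)$-simplex (a *ridge*), $H$ an $(n-3)$-simplex. For $n=3$ these are triangles, edges and vertices. For $n\ge3$ we have $H\ne\emptyset$; this will matter. Let $A_F=\mathrm{vol}_{n-2}(F)$, the length if $n=3$.

**Definition.** The *scissors congruence group* $\mathcal P(\Lambda^{m})$ is the abelian group generated by the polytopes $Q$ in $\Lambda^m$, with $[Q]=[Q_1]+[Q_2]$ when $Q$ is cut into $Q_1,Q_2$, and $[Q]=[Q']$ when $Q,Q'$ are congruent.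

Volume is a homomorphism $\mathrm{vol}:\mathcal P(\Lambda^m)\to\mathbb R$. Example: $\mathcal P(\Lambda^1)\cong\mathbb R$ by length. Indeed segments add by concatenation, so every element is a difference of two segments, and it vanishes if they have equal lengths. We write $[F]\in\mathcal P(\Lambda^{n-2})$ for the class of the ridge $F$; it is constant on $X$.

**Links.** A vertex $u$ of the link of $H$ corresponds to the ridge $H\cup\{u\}$, so it lies on exactly two edges of the link. Hence the link is a disjoint union of cycles $(u_1,\dots,u_m)$, indices mod $m$. Put $T_j=H\cup\{u_{j-1},u_j\}$ and $F_j=H\cup\{u_j\}$; then $F_j=T_j\cap T_{j+1}$. Fix an order of $H$ and let the positive orientation of $T_j$ be $\kappa_j(H,u_{j-1},u_j)$, $\kappa_j=\pm1$. The ordering $(H,u_j,u_{j-1})$ of $T_j$ has sign $-\kappa_j$ and the ordering $(H,u_j,u_{j+1})$ of $T_{j+1}$ has sign $\kappa_{j+1}$. Coherence at $F_j$ says these signs are opposite, so $\kappa_j=\kappa_{j+1}$: **the sign** $\kappa=\kappa_j$ **is constant along each cycle of the link.**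

The angles $\alpha_F\in\mathbb R/2\pi\mathbb Z$ in the second theorem are the oriented dihedral angles of Section 4.

**Theorem A.** Let $n\ge3$. The generalized oriented volume is constant on each connected component of $X$. Hence the Bellows conjecture holds for all bounded flexible polyhedra in $\Lambda^n$, in particular for every even $n\ge4$.

**Theorem B.** Let $n\ge3$. The element $\sum_F[F]\otimes\alpha_F\in\mathcal P(\Lambda^{n-2})\otimes\mathbb R/2\pi\mathbb Z$ is constant on each connected component of $X$. In particular so is the Dehn invariant $\sum_FA_F\otimes\alpha_F\in\mathbb R\otimes\mathbb R/2\pi\mathbb Z$.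

## 4. Unit normals and oriented dihedral angles

The aim of this section is to express $e^{i\alpha_F}$ polynomially in the coordinates of the $x_v$, with constant coefficients, in a form that survives extension of scalars.

**Normals.** Let $x\in X$. For $T$ with positively ordered vertices $v_1,\dots,v_n$ put $\kappa_T=\sqrt{-\det\mathrm{Gram}(T)}>0$, a constant on $X$, and define $m_T\in W$ by
$$B(m_T,y)=\kappa_T^{-1}\det(x_{v_1},\dots,x_{v_n},y)\quad\text{for all }y .$$
Then $m_T\perp x_v$ for $v\in T$, and $\det(x_{v_1},\dots,x_{v_n},m_T)=\kappa_TB(m_T,m_T)$. The Gram identity gives $-\det(x_{v_1},\dots,x_{v_n},m_T)^2=\det\mathrm{Gram}(T)\,B(m_T,m_T)$, that is, $B(m_T,m_T)^2=B(m_T,m_T)$. As $m_T\neq0$ is orthogonal to a timelike vector, it is spacelike. So $B(m_T,m_T)=1$ and $\det(x_{v_1},\dots,x_{v_n},m_T)=\kappa_T$.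

**In-facet normals.** For $F\subset T$ with apex $a$ (the vertex of $T$ not in $F$), let $n_T=n_{T,F}$ be the unit vector in the span of $\{x_v\}_{v\in T}$ that is orthogonal to the span of $F$ and satisfies $B(n_T,x_a)>0$. Its coefficients in the $x_v$ depend only on Gram matrices, so they are real *constants* on $X$. Moreover
$$x_a=(\text{constant real combination of } x_v,\ v\in F)+c\,n_T,\qquad c>0\ \text{constant}. \tag{3}$$

**Comparing the two facets at $F$.** Fix an orientation $o_F=(f_1,\dots,f_{n-1})$ of $F$. By coherence, for exactly one of the two facets at $F$, called $T=T_+$, the order $(f_1,\dots,f_{n-1},a)$ is positive; the other is $T'=T_-$. Put $\delta_F=\sqrt{-\det\mathrm{Gram}(F)}$ and write $f_j$ for $x_{f_j}$. By (3), $c\det(f_1,\dots,f_{n-1},n_T,m_T)=\kappa_T$ and $\kappa_T^2=c^2\delta_F^2$; for $T'$ the same holds with $-\kappa_{T'}$ in the first equation. Hence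
$$\det(f_1,\dots,f_{n-1},n_T,m_T)=\delta_F,\qquad \det(f_1,\dots,f_{n-1},n_{T'},m_{T'})=-\delta_F . \tag{4}$$
So $(n_T,m_T)$ and $(n_{T'},-m_{T'})$ are equally oriented orthonormal bases of the Euclidean plane $F^\perp$, and there is a unique $\alpha_F\in\mathbb R/2\pi\mathbb Z$ with
$$n_{T'}=\cos\alpha_F\,n_T+\sin\alpha_F\,m_T,\qquad -m_{T'}=-\sin\alpha_F\,n_T+\cos\alpha_F\,m_T. \tag{5}$$
It is continuous on $X$. Solving (5) gives $n_T=\cos\alpha_F\,n_{T'}+\sin\alpha_F\,m_{T'}$, which is the first formula of (5) with $T$ and $T'$ exchanged. So $\alpha_F$ does not depend on $o_F$.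

**The exponentials.** Put $z_F=e^{i\alpha_F}$ and
$$N_T^\pm=n_T\pm im_T,\qquad N_{T'}^\pm=n_{T'}\mp im_{T'} .$$
These vectors are isotropic and $B(N_T^+,N_T^-)=2$. From (5), $N^+_{T'}=n_{T'}+i(-m_{T'})=(\cos\alpha_F-i\sin\alpha_F)n_T+(\sin\alpha_F+i\cos\alpha_F)m_T$, so
$$N_{T'}^+=z_F^{-1}N_T^+,\qquad N_{T'}^-=z_FN_T^- . \tag{6}$$
Also $z_F=B(n_T,n_{T'})+iB(m_T,n_{T'})$ and $z_F^{-1}=B(n_T,n_{T'})-iB(m_T,n_{T'})$.

## 5. Cones over the facets and Schläfli's formula

**Lemma 1.** Let $o\in\Lambda^n$. Up to a universal global sign, $V=\sum_T\mathrm{svol}[o,x_T]$, where $T$ is positively oriented and $\mathrm{svol}$ is the signed volume of the straight simplex. In particular $V$ is continuous on $X$, and the right side does not depend on $o$.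

*Proof.* Fix a total order of the vertices of $\mathcal K$, to regard oriented simplicial chains as singular chains of straight simplices. The chain $c=\sum_T[o,x_T]$ has boundary $\sum_Tx_T-\sum_T[o,x_{\partial T}]=\sum_Tx_T$, because $\sum_TT$ is a cycle. For $y\notin P$ the isomorphism $H_n(\Lambda^n,\Lambda^n\setminus y)\cong H_{n-1}(\Lambda^n\setminus y)\cong\mathbb Z$ therefore sends the class of $c$ to the class of $P$, that is, to $\mathrm{ind}_P(y)$. On the other hand, for $y$ outside the measure-zero union of all proper faces of the simplices $[o,x_T]$ and of all degenerate $[o,x_T]$, the class of $c$ is the sum of the orientation signs of those $[o,x_T]$ that contain $y$. Integrate over $y$. The signed volume is the integral over a standard simplex of the pulled-back volume form under $(\lambda_i)\mapsto\sum\lambda_iy_i/\sqrt{-B(\sum\lambda_iy_i,\sum\lambda_iy_i)}$, so it depends smoothly on the vertices. $\square$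

**Schläfli's formula.** For a nondegenerate simplex in $\Lambda^n$ depending smoothly on a parameter, $(n-1)\,d\,\mathrm{vol}=-\sum_G\mathrm{vol}_{n-2}(G)\,d\beta_G$, where $G$ runs over the codimension-2 faces and $\beta_G\in(0,\pi)$ is the dihedral angle at $G$. This angle is the angle in the Euclidean plane $\langle G\rangle^\perp$ between the projections of the two vertices not in $G$.

**Lemma 2.** Along an analytic arc $s\mapsto x(s)\in X$,
$$(n-1)\frac{dV}{ds}=-\sum_FA_F\frac{d\alpha_F}{ds}\qquad\text{(up to the global sign of }V).$$

*Proof.* Near a given $s_0$ choose $o$ outside all hyperplanes $\langle x_T(s_0)\rangle$. For $s$ near $s_0$, all $[o,x_T]$ are nondegenerate and $V=\sum_T\varepsilon_T\mathrm{vol}[o,x_T]$ up to the global sign, with constant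
$$\varepsilon_T=\mathrm{sign}\det(x_{v_1},\dots,x_{v_n},o)=\mathrm{sign}\,B(o,m_T).$$
Apply Schläfli's formula to each simplex. A codimension-2 face of $[o,x_T]$ omits two vertices, so it is either a ridge $F\subset T$ or $[o,H]$ with $H\subset T$.

**Faces $F\subset T$.** Let $\beta_{T,F}$ be the angle at $F$ between $T$ and $[o,F]$. It is the angle in $F^\perp$ between $n_T$ (a positive multiple of the projection of the apex) and the projection of $o$. Use the angular coordinate in which $n_T$ has angle $0$ and $m_T$ has angle $\pi/2$, and let $\omega$ be the angle of the projection of $o$. Then $\mathrm{sign}\sin\omega=\mathrm{sign}\,B(o,m_T)=\varepsilon_T$, so $\varepsilon_T\beta_{T,F}\equiv\omega\pmod{2\pi}$. By (5), the angle of the projection of $o$ relative to the basis $(n_{T'},-m_{T'})$ is $\omega-\alpha_F$, and $\mathrm{sign}\sin(\omega-\alpha_F)=\mathrm{sign}\,B(o,-m_{T'})=-\varepsilon_{T'}$. So $-\varepsilon_{T'}\beta_{T',F}\equiv\omega-\alpha_F$. Subtracting,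
$$\varepsilon_T\beta_{T,F}+\varepsilon_{T'}\beta_{T',F}\equiv\alpha_F\pmod{2\pi}.$$

**Faces $[o,H]$.** Take a cycle $(u_1,\dots,u_m)$ of the link of $H$, with $T_j,\kappa$ as in Section 3. The space $\langle o,H\rangle$ has dimension $n-1$ and signature $(n-2,1)$, so $E=\langle o,H\rangle^\perp$ is a Euclidean plane. Let $q_j$ be the projection of $x_{u_j}$ to $E$. The dihedral angle of $[o,x_{T_j}]$ at $[o,H]$ is the angle $\beta_j\in(0,\pi)$ between the independent vectors $q_{j-1},q_j$, and
$$\varepsilon_{T_j}=\kappa\,\mathrm{sign}\det(H,x_{u_{j-1}},x_{u_j},o)=\kappa\,\mathrm{sign}\det(H,q_{j-1},q_j,o).$$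
So, for a fixed orientation of $E$, $\varepsilon_{T_j}\beta_j$ is $\kappa$ times the oriented angle in $(-\pi,\pi)$ from $q_{j-1}$ to $q_j$. Along the closed cycle these oriented angles add up to $0$ mod $2\pi$. Hence $\sum_j\varepsilon_{T_j}\beta_j$ is locally constant and $\sum_j\varepsilon_{T_j}d\beta_j=0$. The factor $\mathrm{vol}_{n-2}[o,H]$ is common to all $j$, so these faces contribute $0$.

Summing $\varepsilon_T$ times Schläfli's formula over $T$ leaves $-\sum_FA_F\,d\alpha_F$. $\square$

## 6. Theorem A from a statement about orders of vanishing

We now repeat the argument of Section 1 on a compact Riemann surface. What it needs is a purely local fact. Let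
$$O=\mathbb C[[\tau]],\qquad \hat K=\mathbb C((\tau)),\qquad \mathrm{ord}:\hat K^*\to\mathbb Z .$$

**Definition.** A *local configuration* consists of vectors $x_v,m_T\in W\otimes\hat K$ and elements $z_F\in\hat K^*$ such that $B(x_v,x_v)=-1$ and $B(x_v,x_w)=-\cosh\ell_{vw}$ on edges; $B(m_T,x_v)=0$ for $v\in T$; $B(m_T,m_T)=1$; and the relations (4) and (6) hold, where $n_{T,F}$ is given by the same constant real combinations of the $x_v$ as in Section 4. Put $d_F=\mathrm{ord}(z_F)$.

**Proposition 3.** If $n\ge3$, then for every local configuration $\sum_Fd_F\,[F]=0$ in $\mathcal P(\Lambda^{n-2})$. In particular $\sum_Fd_FA_F=0$.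

The proof fills Sections 8–13. First we deduce Theorem A.

**Step 1: a semialgebraic path.** We use two standard facts (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Ch. 2 and 8). Connected components of a semialgebraic set are semialgebraic, and any two points of a connected semialgebraic set are joined in it by a continuous semialgebraic path. A semialgebraic function on $[0,1]$ is, off finitely many points, real analytic and algebraic over $\mathbb R(s)$.

Let $x^0,x^1$ lie in one connected component of $X$, as any two positions of a flexion do. There are a continuous path $\gamma:[0,1]\to X$ from $x^0$ to $x^1$, inside this component, and a finite partition of $[0,1]$ such that on each open interval $J$ of the partition the coordinates of $\gamma$ are real analytic and algebraic over $\mathbb R(s)$. As $V\circ\gamma$ is continuous, it suffices to show $V'=0$ on each $J$.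

**Step 2: the Riemann surface.** The analytic $\mathbb C$-valued functions on $J$ form an integral domain. In its fraction field let $K$ be generated over $\mathbb C(s)$ by the coordinates of $\gamma$. It is a finite extension of $\mathbb C(s)$, hence the field of meromorphic functions of a compact connected Riemann surface $Y$. The coordinates of $m_T$ and $n_{T,F}$, and $z_F=B(n_T,n_{T'})+iB(m_T,n_{T'})$, lie in $K$, and $z_F\ne0$. All relations of Section 4 hold on $J$, hence in $K$. For $p\in Y$ with local parameter $\tau$ we have $K\subset\mathbb C((\tau))$ with valuation $\mathrm{ord}_p$, and $\mathbb C\subset K$ is mapped identically. So each $p$ gives a local configuration, and Proposition 3 says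
$$\sum_F\mathrm{ord}_p(z_F)[F]=0,\qquad\sum_FA_F\,\mathrm{ord}_p(z_F)=0\qquad\text{for all }p\in Y. \tag{7}$$

**Step 3: from orders to derivatives.** The weights $A_F$ are real numbers, so we cannot form $\prod z_F^{A_F}$ on $Y$; we separate the multiplicatively independent parts of the $z_F$ instead. Let $\Gamma\subset K^*$ be the group generated by all $z_F$. A meromorphic function on $Y$ without zeros and poles is constant, so $\Gamma/(\Gamma\cap\mathbb C^*)$ embeds in the free abelian group $\mathrm{Div}(Y)$. Being finitely generated, it is free of some finite rank $r$. Choose $h_1,\dots,h_r\in\Gamma$ representing a basis. Then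
$$z_F=c_F\prod_{k=1}^rh_k^{m_{Fk}},\qquad c_F\in\mathbb C^*,\ m_{Fk}\in\mathbb Z, \tag{8}$$
and the divisors of $h_1,\dots,h_r$ are linearly independent over $\mathbb Z$, hence over $\mathbb R$ in $\mathrm{Div}(Y)\otimes\mathbb R$. By (7),
$$\sum_k\Big(\sum_FA_Fm_{Fk}\Big)\mathrm{div}(h_k)=\sum_FA_F\,\mathrm{div}(z_F)=0,$$
so $\sum_FA_Fm_{Fk}=0$ for each $k$. The $h_k$ are products of powers $z_F^{\pm1}$, so on $J$ they are analytic functions of modulus $1$. By (8), on $J$,
$$i\sum_FA_F\alpha_F'=\sum_FA_F\frac{z_F'}{z_F}=\sum_k\Big(\sum_FA_Fm_{Fk}\Big)\frac{h_k'}{h_k}=0 .$$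
By Lemma 2, $V'=0$ on $J$. This proves Theorem A, given Proposition 3. $\blacksquare$

## 7. A doubled cone: neither reduction nor cancellation at one vertex

How would one attack Proposition 3? The first thought is to set $\tau=0$ and look at the limiting complex polyhedron. But if all coordinates of the $x_v$ lie in $O$, then the formulas at the end of Section 4 show that $z_F$ and $z_F^{-1}$ both lie in $O$, so $d_F=0$ for all $F$ and there is nothing to prove. The content is exactly at places where coordinates have poles, and there no common limit exists.

The second thought is to use the closing condition around each $H$ separately and to hope that the ridges through one $H$ already cancel. Here is a case, with $n=3$, where they do not. Let $\mathcal K$ be the boundary of the octahedron with vertices $a,a',b_1,c_1,b_2,c_2$, where $b_1c_1b_2c_2$ is a $4$-cycle and $a,a'$ are joined to all of it. Put $x_a=x_{a'}$: the surface is a cone over a quadrilateral, covered twice with opposite orientations. Let $b_1,b_2,c_1,c_2$ be at distance $r$ from $a$, and let their directions at $a$ form a spherical rhombus with side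 $\theta\in(0,\pi/2)$. Let $p$ and $q$ be the half-diagonals, joining the center to the directions of $b_j$ and of $c_k$. Explicitly, the directions are $(\cos p,\pm\sin p,0)$ for $b_1,b_2$ and $(\cos q,0,\pm\sin q)$ for $c_1,c_2$. Spherical trigonometry of the right triangles gives, with $A,B$ the half-angles at $b_j$ and $c_k$,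
$$\cos\theta=\cos p\cos q=\cot A\cot B,\qquad \tan A=\frac{\tan q}{\sin p}.$$
Put $k=1/\cos\theta>1$ and $t=\tan A$, so $\tan B=k/t$. From $\cos^2q=\cos^2\theta/\cos^2p$ we get $t^2=\dfrac{k^2\cos^2p-1}{1-\cos^2p}$, so
$$\cos^2p=\frac{1+t^2}{k^2+t^2},\qquad \cos^2q=\frac{k^2+t^2}{k^2(1+t^2)} . \tag{9}$$
For every $t>0$ both values lie in $(0,1)$. So the cone flexes, with coordinates algebraic in $t$, and $V=0$ throughout.

At the edges $b_jc_k$ the two facets coincide, the in-facet normals are equal, and $z=1$. At $ab_j$ and $a'b_j$ the in-facet normals are the same while the normals $m_T$ are opposite, so by (5) $\alpha_{a'b_j}=-\alpha_{ab_j}$, and similarly for $c_k$. The normals $m_T$ of the four facets at $a$ all point into the convex cone, or all out of it. So, with one common exponent $\pm1$ that depends on the orientation,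
$$z_{ab_j}=z_{a'b_j}^{-1}=\Big(\frac{1+it}{1-it}\Big)^{\pm1},\qquad z_{ac_k}=z_{a'c_k}^{-1}=\Big(\frac{t+ik}{t-ik}\Big)^{\pm1}.$$
The coordinates of the $x_v$ lie in an extension of $\mathbb C(t)$; at a place over $t=i$ all orders get multiplied by its ramification index $\rho\ge1$. Since $k\neq1$, the ridges with $d_F\ne0$ at such a place are $ab_1,ab_2$ with $d=\pm\rho$ and $a'b_1,a'b_2$ with $d=\mp\rho$.

All four ridges have length $r$, so $\sum_Fd_FA_F=0$, as Proposition 3 says. But the edges at the vertex $a$ alone contribute $\pm2\rho r\neq0$, and the compensation comes from the vertex $a'$, which is not adjacent to $a$. So the condition at a single $H$ cannot give the weighted sum. Notice, however, that the ridges with $d_F\ne0$ form a *closed cycle* $a\,b_1\,a'\,b_2$. This suggests what the condition at $H$ can be used for: to show that suitable sets of ridges are cycles of dimension $n-2$. What then remains is to see the weighted sum as a signed volume of such a cycle in an $(n-2)$-dimensional space, where every cycle has signed volume $0$.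

The implementation goes as follows. Since no single frame is good for all facets, give each facet its own frame up to $O$-linear change, that is, a lattice. A ridge with $d_F\ne0$ then becomes a path of $|d_F|$ steps between lattices. For each single step, the ridges that make this step form a cycle, and after reduction modulo $\tau$ they fit isometrically into one real $\Lambda^{n-2}$.

## 8. A lattice for each facet and a path for each ridge

From here to the end of Section 13 we fix a local configuration with $n\ge3$.

**Definition.** An *$O$-lattice* in a finite-dimensional $\hat K$-space is the $O$-span of a basis. For a space with a nondegenerate symmetric form $B$, the dual of a lattice $L$ is $L^\#=\{y:B(y,L)\subset O\}$, and $L$ is *unimodular* if $L^\#=L$. Equivalently, the Gram matrix of a basis of $L$ has entries in $O$ and its determinant is a unit of $O$.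

Example: if $N^\pm$ are isotropic and $B(N^+,N^-)=2$, then $O\tau^{-k}N^+\oplus O\tau^kN^-$ is unimodular for each $k\in\mathbb Z$ (Gram determinant $-4$), while $ON^+\oplus O\tau N^-$ is not (Gram determinant $-4\tau^2$).

Call unimodular lattices $L,L'$ *adjacent* if $\dim_{\mathbb C}L/(L\cap L')=\dim_{\mathbb C}L'/(L\cap L')=1$. Let $G$ be the resulting graph on the unimodular lattices of $W\otimes\hat K$.

**Real spans.** For a simplex $\sigma$ of $\mathcal K$ let $W_\sigma\subset W\otimes\hat K$ be the *real* span of $\{x_v\}_{v\in\sigma}$ and $M_\sigma$ its $O$-span. The Gram matrix of $\sigma$ is that of a nondegenerate hyperbolic simplex. So the $x_v$, $v\in\sigma$, are independent over $\hat K$, $W_\sigma$ has real dimension $\dim\sigma+1$ and signature $(\dim\sigma,1)$, and $M_\sigma\cong W_\sigma\otimes_{\mathbb R}O$.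

**The lattice of a facet.** Let $L_T$ be the $O$-span of $\{x_v\}_{v\in T}$ and $m_T$. Its Gram matrix is constant and invertible, so $L_T$ is unimodular.

**The path of a ridge.** Let $F$ be a ridge with orientation $o_F$, $T=T_+$, $T'=T_-$. By (3), $M_T=M_F\oplus On_T$. Since $2$ and $i$ are units, $On_T\oplus Om_T=ON_T^+\oplus ON_T^-$. The same holds for $T'$, and (6) gives
$$L_T=M_F\oplus ON_T^+\oplus ON_T^-,\qquad L_{T'}=M_F\oplus Oz_F^{-1}N_T^+\oplus Oz_FN_T^- .$$
Put
$$L_F^{(k)}=M_F\oplus O\tau^{-k}N_T^+\oplus O\tau^kN_T^- . \tag{10}$$
These are pairwise distinct unimodular lattices, consecutive ones are adjacent, $L_F^{(0)}=L_T$, and $L_F^{(d_F)}=L_{T'}$. So $(F,o_F)$ defines a simple path of $|d_F|$ steps in $G$ from $L_{T_+}$ to $L_{T_-}$.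

Reversing $o_F$ reverses this path. Indeed the roles of $T$ and $T'$ are exchanged; the new "$N^+$" is $n_{T'}+im_{T'}=N_{T'}^-=z_FN_T^-$ and the new "$N^-$" is $n_{T'}-im_{T'}=z_F^{-1}N_T^+$, so the new $k$-th lattice is $M_F\oplus O\tau^{d_F-k}N_T^-\oplus O\tau^{k-d_F}N_T^+=L_F^{(d_F-k)}$.

**The chain of an edge.** For an oriented edge $\eta=(L\to L')$ of $G$ let $c_\eta(F,o_F)\in\{0,\pm1\}$ be the algebraic number of times the path of $(F,o_F)$ crosses $\eta$. It changes sign with $o_F$, so
$$C_\eta=\sum_Fc_\eta(F)\,F\in C_{n-2}(\mathcal K;\mathbb Z)$$
is a well-defined simplicial chain. The next two sections prove $\partial C_\eta=0$.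

## 9. Unimodular lattices in dimension three: a graph without circuits

The condition around $H$ will take place in a three-dimensional space, and the following lemma is all we need to know about it.

**Lemma 4.** Let $E$ be a quadratic space over $\hat K$ isometric to $\mathfrak{sl}_2(\hat K)$ with the form $\frac12\mathrm{tr}(XY)$. The adjacency graph of unimodular lattices in $E$ has no circuits. Consequently a closed walk in it crosses each edge equally often in both directions.

*Proof.* Let $E=\mathfrak{sl}_2(\hat K)$, $B(X,Y)=\frac12\mathrm{tr}(XY)$. The lattice $\mathfrak{sl}_2(O)$, with basis $\mathrm{diag}(1,-1),E_{12},E_{21}$, is unimodular: its Gram determinant is $-\frac14$. For a lattice $\Lambda\subset\hat K^2$ let $\mathfrak{sl}(\Lambda)$ be the set of traceless endomorphisms preserving $\Lambda$.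

**Step 1: every unimodular lattice is some $\mathfrak{sl}(\Lambda)$.** Let $A$ be unimodular. Its reduction mod $\tau$ is a nondegenerate form over $\mathbb C$, so $A$ contains a vector whose norm is a unit. Units of $O$ are squares, so we may scale the norm to $1$, and such a vector splits off orthogonally. By induction $A$ has an orthonormal basis. The same holds for $\mathfrak{sl}_2(O)$, so $A=g(\mathfrak{sl}_2(O))$ with $g$ orthogonal. Replacing $g$ by $-g$ if necessary, we may assume $\det g=1$. By the Cartan–Dieudonné theorem $g$ is a product of at most three reflections in nonisotropic vectors. As $\det g=1$ their number is even, so $g$ is a product of two reflections (twice the same one if $g=1$).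

For $X,Y\in\mathfrak{sl}_2$ we have $XY+YX=2B(X,Y)\cdot1$: polarize $X^2=\frac12\mathrm{tr}(X^2)\cdot1$. So for nonisotropic $X$, $X^{-1}=X/B(X,X)$ and
$$XYX^{-1}=\frac{2B(X,Y)}{B(X,X)}X-Y,$$
which is minus the reflection of $Y$ in $X$. In a product of two, the signs cancel. Hence $g$ is conjugation by some $\gamma\in GL_2(\hat K)$, and $A=\mathfrak{sl}(\gamma O^2)$.

**Step 2: distances.** Given lattices $\Lambda,\Lambda'\subset\hat K^2$, elementary divisors give $\Lambda=\langle e_1,e_2\rangle$, $\Lambda'=\langle\tau^ae_1,\tau^be_2\rangle$. In the basis $e_1,e_2$, the elements of $\mathfrak{sl}(\Lambda)$ are the traceless matrices with entries in $O$. The elements of $\mathfrak{sl}(\Lambda')$ have diagonal entries in $O$, $(1,2)$-entry in $\tau^{a-b}O$ and $(2,1)$-entry in $\tau^{b-a}O$. So the intersection has colength $|a-b|$ in each. Hence $\mathfrak{sl}(\Lambda)=\mathfrak{sl}(\Lambda')$ if and only if $a=b$, that is, $\Lambda,\Lambda'$ are homothetic; and they are adjacent if and only if $|a-b|=1$. Thus the graph is that of homothety classes $[\Lambda]$ of lattices in $\hat K^2$, adjacent when $|a-b|=1$.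

**Step 3: no circuits.** This is the Bruhat–Tits tree (Serre, *Trees*, II.1.1); here is the argument. Take a walk of length $m\ge1$ without backtracking. Rescaling one lattice after the other, choose representatives $\Lambda_0\supset\Lambda_1\supset\dots\supset\Lambda_m$ with $\dim\Lambda_i/\Lambda_{i+1}=1$; then $\tau\Lambda_i\subset\Lambda_{i+1}$. For $1\le i\le m-1$ both $\Lambda_{i+1}$ and $\tau\Lambda_{i-1}$ contain $\tau\Lambda_i$ and have colength $1$ in $\Lambda_i$; for the second, use $\dim\Lambda_{i-1}/\tau\Lambda_{i-1}=2$. They differ, as there is no backtracking. So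
$$\Lambda_i=\Lambda_{i+1}+\tau\Lambda_{i-1}\subset\Lambda_{i+1}+\tau\Lambda_0 .$$
Hence $\Lambda_i\not\subset\tau\Lambda_0$ implies $\Lambda_{i+1}\not\subset\tau\Lambda_0$. Now $\Lambda_1\not\subset\tau\Lambda_0$, since $\Lambda_1$ has colength $1$ in $\Lambda_0$ and $\tau\Lambda_0$ has colength $2$. So $\Lambda_m\not\subset\tau\Lambda_0$. In Step 2 for $\Lambda_0,\Lambda_m$ we have $a,b\ge0$, $a+b=m$, and $\min(a,b)=0$, so $|a-b|=m\ge1$. Thus $[\Lambda_m]\neq[\Lambda_0]$: a walk without backtracking is never closed, and there are no circuits.

**Step 4: closed walks.** Removing an edge from a graph without circuits puts its two endpoints into different components. So between two crossings in one direction a walk must cross the edge in the other direction, and a closed walk crosses it equally often both ways. $\square$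

## 10. The ridges crossing an edge form a cycle

**Lemma 5.** $\partial C_\eta=0$ for every oriented edge $\eta$ of $G$.

*Proof.* Fix $H$. We show that the coefficient of $H$ in $\partial C_\eta$ is $0$.

**Step 1: pass to a three-dimensional space.** Let $F\supset H$. As $W_H$ and $W_F$ have signatures $(n-3,1)$ and $(n-2,1)$, there is $w_F\in W_F$ with $w_F\perp W_H$, $B(w_F,w_F)=1$, and $M_F=M_H\oplus Ow_F$. Let $E_H\subset W\otimes\hat K$ be the orthogonal complement of $W_H$, a $\hat K$-space of dimension $(n+1)-(n-2)=3$. By (10) every lattice on the path of $F$ has the form $M_H\oplus A$, where $A=Ow_F\oplus O\tau^{-k}N_T^+\oplus O\tau^kN_T^-$ is a unimodular lattice in $E_H$. Since $(M_H\oplus A)\cap(M_H\oplus A')=M_H\oplus(A\cap A')$, the map $A\mapsto M_H\oplus A$ is injective and preserves adjacency in both directions. Moreover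
$$w_F\mapsto\mathrm{diag}(1,-1),\qquad N_T^+\mapsto2E_{12},\qquad N_T^-\mapsto2E_{21}$$
is an isometry of $E_H$ onto $\mathfrak{sl}_2(\hat K)$ with $\frac12\mathrm{tr}(XY)$, as $\frac12\mathrm{tr}(2E_{12}\cdot2E_{21})=2$. So Lemma 4 applies to $E_H$. The space $E_H$ is the same for all $F\supset H$; only the isometry depends on the choice of $F$.

**Step 2: the closed walk.** Take a cycle $(u_1,\dots,u_m)$ of the link of $H$ and orient $F_j$ as $(H,u_j)$. Then $H$ has the same incidence sign in all $\partial F_j$, for all vertices of the link. By Section 3 the ordering $(H,u_j,u_{j+1})$ of $T_{j+1}$ has sign $\kappa$. So if $\kappa=1$, then $T_+=T_{j+1}$ and $T_-=T_j$ for $F_j$, and the path of $F_j$ leads from $L_{T_{j+1}}$ to $L_{T_j}$; if $\kappa=-1$, it leads from $L_{T_j}$ to $L_{T_{j+1}}$. In either case the paths of $F_1,\dots,F_m$ fit together to a closed walk in the graph of Lemma 4, and $\sum_jc_\eta(F_j)=0$. (If $\eta$ does not come from an edge of this graph, every term is $0$.) Summing over the cycles of the link, the coefficient of $H$ in $\partial C_\eta$ is $0$. $\square$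

Lemma 5 gives relations with the signs $c_\eta(F)$. Proposition 3 asks for the signs $\mathrm{sgn}(d_F)$ and for the weights $[F]$. The next section brings in both.

## 11. The residue space of an edge and its volume form

Fix an oriented edge $\eta=(L\to L')$ such that $\mathcal F_\eta=\{F:c_\eta(F)\neq0\}$ is nonempty. The set $\mathcal F_\eta$ does not depend on the orientation of the edge.

**Step 1: a common space for all $F\in\mathcal F_\eta$.** By (10), if $F\in\mathcal F_\eta$ then
$$L=M_F\oplus OX_0\oplus OY_0,\qquad L'=M_F\oplus O\tau^{-1}X_0\oplus O\tau Y_0, \tag{11}$$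
where $X_0,Y_0$ are isotropic, orthogonal to $M_F$, with $B(X_0,Y_0)=2$. If $L=L_F^{(k)}$, they are $\tau^{-k}N_T^+$ and $\tau^kN_T^-$ in one of the two orders: $X_0=\tau^{-k}N_T^+$ if $L'=L_F^{(k+1)}$, and $X_0=\tau^kN_T^-$ if $L'=L_F^{(k-1)}$. Put $D=L\cap L'$. From (11),
$$D=M_F\oplus OX_0\oplus O\tau Y_0,\qquad D^\#=M_F\oplus O\tau^{-1}X_0\oplus OY_0=L+L',$$
$$\tau D^\#=\tau M_F\oplus OX_0\oplus O\tau Y_0\subset D .$$
So $Q_\eta=D/\tau D^\#$ is a $\mathbb C$-vector space which depends only on the edge. It carries the form $B\bmod\tau$, well defined because $B(D,\tau D^\#)\subset\tau O$. For each $F\in\mathcal F_\eta$ the natural map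
$$W_F\otimes\mathbb C=M_F/\tau M_F\longrightarrow Q_\eta \tag{12}$$
is an isometric isomorphism; in particular $\dim_{\mathbb C}Q_\eta=n-1$. For a vertex $v$ of some $F\in\mathcal F_\eta$ let $y_v\in Q_\eta$ be the class of $x_v\in D$. It does not depend on $F$. If $v,w$ are vertices of a common $F\in\mathcal F_\eta$, then $B(y_v,y_w)=B(x_v,x_w)$.

**Step 2: a volume form on $Q_\eta$, defined without choosing $F$.** For $y_1,\dots,y_{n-1}\in D$ set
$$\nu_\eta(y_1,\dots,y_{n-1})=\frac{\det(y_1,\dots,y_{n-1},Y,X)}{B(Y,X)}\bmod\tau ,\qquad X\in\tau L',\ Y\in L,\ B(X,Y)\in O^* .$$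
We claim that admissible $X,Y$ exist, that the value does not depend on them, and that it depends only on the classes of the $y_j$ in $Q_\eta$. Use (11) for one $F\in\mathcal F_\eta$. The pair $X_0,Y_0$ is admissible. Since $L$ is unimodular, the square of $\det$ of a basis of $L$ is a unit. So $\det$ is $O$-valued on $L$, and changing an argument by an element of $\tau L$ does not change the value mod $\tau$. Now $\tau L'=\tau M_F\oplus OX_0\oplus O\tau^2Y_0$, so
$$X\equiv aX_0\ (\mathrm{mod}\ \tau L),\qquad Y=bY_0+Y_1\ \text{with } Y_1\in M_F\oplus OX_0,$$
with $a,b\in O$, and therefore $B(X,Y)\equiv2ab$ mod $\tau$. Likewise $y_j\equiv\mu_j+(\cdot)X_0$ mod $\tau L$ with $\mu_j\in M_F$. In the determinant, the multiples of $X_0$ in the $y_j$ are removed by the last argument $aX_0$. The contribution of $Y_1$ is a determinant of $n+1$ vectors in the $n$-dimensional space $(M_F\oplus OX_0)\otimes\hat K$, so it vanishes mod $\tau$. The value is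
$$\frac{ab\det(\mu_1,\dots,\mu_{n-1},Y_0,X_0)}{2ab}=\tfrac12\det(\mu_1,\dots,\mu_{n-1},Y_0,X_0)\bmod\tau . \tag{13}$$
It does not involve $X,Y$, and it depends only on the $\mu_j$ mod $\tau$, that is, on the classes of the $y_j$. So $\nu_\eta$ is a complex alternating $(n-1)$-form on $Q_\eta$.

**Step 3: its value on a ridge.** Let $F\in\mathcal F_\eta$, $o_F=(f_1,\dots,f_{n-1})$, and suppose $c_\eta(F,o_F)=1$. If $d_F>0$, then $\eta$ is $L_F^{(k)}\to L_F^{(k+1)}$, $X_0=\tau^{-k}N_T^+$ and $Y_0=\tau^kN_T^-$. If $d_F<0$, then $\eta$ is $L_F^{(k)}\to L_F^{(k-1)}$, $X_0=\tau^kN_T^-$ and $Y_0=\tau^{-k}N_T^+$. Since $(n_T-im_T)\wedge(n_T+im_T)=2i\,n_T\wedge m_T$, formulas (13) and (4) give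
$$\nu_\eta(y_{f_1},\dots,y_{f_{n-1}})=i\,\mathrm{sgn}(d_F)\,\delta_F .$$
If $c_\eta(F,o_F)=-1$, apply this to the reversed orientation; $d_F$ and $\delta_F$ do not depend on the orientation. So with $\nu_\eta'=-i\nu_\eta$, for all $F\in\mathcal F_\eta$,
$$\nu_\eta'(y_{f_1},\dots,y_{f_{n-1}})=c_\eta(F,o_F)\,\mathrm{sgn}(d_F)\,\delta_F . \tag{14}$$
Here the two kinds of signs meet.

## 12. Flattening into a real $\Lambda^{n-2}$

The points $y_v$ lie in a *complex* quadratic space. We show that ridges connected to each other give points of one real hyperbolic space.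

Let $\sim$ be the equivalence relation on $\mathcal F_\eta$ generated by "having a common $(n-3)$-face". Let $\mathcal C$ be a class and $F_0\in\mathcal C$, and let $R\subset Q_\eta$ be the image of $W_{F_0}$ under (12), a real form of signature $(n-2,1)$.

**Lemma 6.** For all $F\in\mathcal C$ the image of $W_F$ in $Q_\eta$ is $R$, and all $y_v$ with $v\in F\in\mathcal C$ lie on one sheet $\Lambda_R\cong\Lambda^{n-2}$ of $\{y\in R:B(y,y)=-1\}$.

*Proof.* Two vectors of norm $-1$ in $R$ are on the same sheet if and only if their product is negative. The vertices of $F_0$ lie on one sheet, which we call $\Lambda_R$, since $B(y_v,y_w)=B(x_v,x_w)<0$ for $v,w\in F_0$. We proceed by induction along chains in $\mathcal C$. Suppose that $F\in\mathcal C$ has image $R$ and vertices on $\Lambda_R$, and let $F'\in\mathcal C$ with $F\cap F'=H$, $F'=H\cup\{v'\}$.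

Let $\bar w\in R$ be the image of $w_F$, the unit vector of Section 10. By (12) for $F$, $Q_\eta$ is the orthogonal sum of (image of $W_H)\otimes\mathbb C$ and $\mathbb C\bar w$, and $B(\bar w,\bar w)=1$. Write $y_{v'}=h+c\bar w$ accordingly, and in $W_{F'}$ write $x_{v'}=h'+c'w_{F'}$ with $h'\in W_H$ and $c'\in\mathbb R\setminus\{0\}$. For $u\in H$,
$$B(h,y_u)=B(y_{v'},y_u)=B(x_{v'},x_u)=B(h',x_u).$$
The Gram matrix of $H$ is real and invertible. So $h$ is a real combination of the $y_u$, $u\in H$, with the same coefficients as $h'$ in terms of the $x_u$, and $B(h,h)=B(h',h')$. Hence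
$$c^2=-1-B(h,h)=-1-B(h',h')=c'^2>0 .$$
So $c$ is real and nonzero. Therefore $y_{v'}\in R$, and $y_{v'}$ together with the $y_u$, $u\in H$, is a basis of $R$; that is, $W_{F'}$ has image $R$. Finally, $H\neq\emptyset$ because $n\ge3$, and $B(y_{v'},y_u)=-\cosh\ell_{uv'}<0$ for $u\in H$. So $y_{v'}$ is on the same sheet as $y_u$. $\square$

## 13. The signed volume of a cycle is zero

We now finish the proof of Proposition 3.

**Step 1: a cycle in $\Lambda_R$.** All $F\in\mathcal F_\eta$ containing a given $H$ lie in one class. So the coefficient of $H$ in the boundary of $C_{\mathcal C}=\sum_{F\in\mathcal C}c_\eta(F)F$ is either trivially $0$ or equal to its coefficient in $\partial C_\eta$, which is $0$ by Lemma 5. Thus $C_{\mathcal C}$ is a cycle. Map vertices by $v\mapsto y_v\in\Lambda_R$ and simplices to straight simplices. This gives a singular $(n-2)$-cycle in $\Lambda_R\cong\Lambda^{n-2}$. The image $y(F)$ of $F\in\mathcal C$ is a nondegenerate simplex congruent to $F$, since the Gram matrices agree.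

**Step 2: orientation signs.** By (14), $\nu'_\eta$ is real and nonzero on a real basis of $R$, so it orients $R$ and $\Lambda_R$. Again by (14), the simplex $y(F)$ ordered by $o_F$ has orientation sign $c_\eta(F,o_F)\,\mathrm{sgn}(d_F)$, up to a universal sign.

**Step 3: local degrees.** Cut $\Lambda_R$ into cells by all hyperplanes spanned by facets of the simplices $y(F)$, $F\in\mathcal C$. Each $y(F)$ is a union of bounded cells. For a bounded cell $Z$ and a point $q$ in its interior, the local degree of the cycle at $q$ is, up to the universal sign,
$$\sum_{F\in\mathcal C,\ y(F)\supset Z}c_\eta(F)\cdot c_\eta(F)\,\mathrm{sgn}(d_F)=\sum_{F\in\mathcal C,\ y(F)\supset Z}\mathrm{sgn}(d_F).$$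
The class of the cycle in $H_{n-2}(\Lambda_R,\Lambda_R\setminus q)$ comes from $H_{n-2}(\Lambda_R)$, which is $0$ because $n-2\ge1$. So this sum vanishes. Therefore
$$\sum_{F\in\mathcal C}\mathrm{sgn}(d_F)[F]=\sum_Z\Big(\sum_{F\in\mathcal C,\ y(F)\supset Z}\mathrm{sgn}(d_F)\Big)[Z]=0 .$$

**Step 4: sum over the edges.** Sum over all classes $\mathcal C$ and over all unoriented edges of $G$; only finitely many have $\mathcal F_\eta\neq\emptyset$. The path of $F$ is simple of length $|d_F|$, so $F$ lies in $\mathcal F_\eta$ for exactly $|d_F|$ unoriented edges. The total is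
$$\sum_F|d_F|\,\mathrm{sgn}(d_F)[F]=\sum_Fd_F[F]=0 .$$
Applying $\mathrm{vol}$ gives $\sum_Fd_FA_F=0$. This proves Proposition 3, and with it Theorem A: the Bellows conjecture holds for all bounded flexible polyhedra in $\Lambda^n$, $n\ge3$. $\blacksquare$

## 14. The flattened cycle of the doubled cone

Let us watch the proof work in the example of Section 7, at a place over $t=i$. The ridges with $d_F\neq0$ are $ab_1,ab_2,a'b_1,a'b_2$. The facets $ab_1c_1$ and $ab_2c_1$ share the ridge $ac_1$, where $d=0$, so they have the same lattice $L_1$; similarly $ab_1c_2$ and $ab_2c_2$ have the same lattice $L_2$. The paths of $ab_1$ and $ab_2$ are two simple paths between $L_1$ and $L_2$. By Section 10 with $H=a$, both lie in a graph without circuits, so they coincide. The facets with $a'$ in place of $a$ have the same vectors $x_v$ and opposite $m_T$, hence the same lattices; and with $H=b_j$ the path of $a'b_j$ coincides, up to direction, with that of $ab_j$. So for each of the $\rho$ edges of the path, $\mathcal F_\eta$ consists of all four ridges. They form one class, and $C_\eta$ is supported on the closed polygon $a\,b_1\,a'\,b_2$.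

Flatten it. Here $\Lambda_R$ is a line. Since $x_a=x_{a'}$, we have $y_a=y_{a'}$, and $y_{b_1},y_{b_2}$ are at distance $r$ from this point. Since $x_{b_1},x_{b_2}\in D$, the product $B(y_{b_1},y_{b_2})$ is the value at $t=i$ of
$$B(x_{b_1},x_{b_2})=-\cosh^2r+\sinh^2r\,\cos2p .$$
By (9), $\cos^2p=0$ at $t=i$, so $\cos2p=-1$ and $B(y_{b_1},y_{b_2})=-\cosh2r$. Thus $y_{b_1}$ and $y_{b_2}$ lie on opposite sides of $y_a$. Each of the two segments of length $r$ is covered by one edge from $a$ and one from $a'$, whose $d_F$ have opposite signs. This is the vanishing of $\sum\mathrm{sgn}(d_F)$ over each cell in Step 3 of Section 13.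

## 15. The scissors congruence refinement

*Proof of Theorem B.* Keep the notation of Section 6 and put $E_k=\sum_Fm_{Fk}[F]\in\mathcal P(\Lambda^{n-2})$. Step 1 shows that each $E_k$ is torsion; step 2 uses that the circle is divisible.

**Step 1.** By (7) and (8), $\sum_k\mathrm{ord}_p(h_k)E_k=0$ for all $p\in Y$. The divisors of the $h_k$ are linearly independent, so the integer matrix $(\mathrm{ord}_p h_k)_{p,k}$ has rank $r$. Choose $r$ points $p$ giving a nonzero minor $d$ and multiply by the adjugate matrix: $dE_k=0$ for all $k$.

**Step 2.** The functions $z_F$ and $h_k$ extend continuously to the closed interval $\bar J$, with modulus $1$, since $\alpha_F$ is continuous on $X$ and the $h_k$ are products of powers of the $z_F$. So (8) holds on $\bar J$, with $|c_F|=1$. Identify $\mathbb R/2\pi\mathbb Z$ with $U(1)$. In $\mathcal P(\Lambda^{n-2})\otimes U(1)$, for $s\in\bar J$,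
$$\sum_F[F]\otimes z_F(s)=\sum_F[F]\otimes c_F+\sum_kE_k\otimes h_k(s)=\sum_F[F]\otimes c_F .$$
Indeed $U(1)$ is divisible, so $h_k(s)=g^d$ for some $g\in U(1)$, and $E_k\otimes g^d=dE_k\otimes g=0$. So the element $\sum_F[F]\otimes\alpha_F$ is constant on each $\bar J$, hence takes the same value at $x^0$ and $x^1$. Applying $\mathrm{vol}\otimes\mathrm{id}$ gives the assertion about the Dehn invariant. $\blacksquare$

## 16. The rhombus once more: two sheets when $n=2$

The hypothesis $n\ge3$ was used twice: in Lemma 6, where a vertex $u\in H$ forces a single sheet, and in Section 13, where $H_{n-2}(\Lambda^{n-2})=0$. For $n=2$ we have $H=\emptyset$, and the flattened vertices may lie on the two different sheets of a $0$-dimensional hyperboloid $\{\pm y\}$.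

The rhombus of Section 1 shows that this happens. The constructions of Sections 4 and 8 make sense for $n=2$, with corners as ridges (an orientation of a corner is a sign) and rods as facets. Take a place over $t=i$, so that $d_1=d_3\ne0$ and $d_2=d_4=0$. At corner $2$ the rods $12$ and $23$ have the same lattice $L$, and at corner $4$ the rods $34$ and $41$ have the same lattice $L'$; hence $x_1,x_3\in L\cap L'$. The space $W\otimes\hat K$ has dimension $3$ and contains a unimodular lattice. As in Step 1 of Lemma 4, such a lattice has an orthonormal basis, so $W\otimes\hat K$ is isometric to $\mathfrak{sl}_2(\hat K)$. By Lemma 4 the simple paths of corners $1$ and $3$, which both join $L$ and $L'$, consist of the same edges. The vector $x_1$ lies in every lattice on the path of corner $1$, and $x_3$ in every lattice on the path of corner $3$. So for each edge $\eta$ of this path both have classes $y_1,y_3$ in the one-dimensional space $Q_\eta$, with $B(y_1,y_1)=B(y_3,y_3)=-1$. Now $B(x_1,x_3)=-\cosh2a$. From $\cosh a\cosh b=1/k$ and $t=\tanh b/\sinh a$ we get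
$$t^2=\frac{1-k^2\cosh^2a}{\cosh^2a-1},\qquad\text{so}\qquad \cosh^2a=\frac{1+t^2}{k^2+t^2},$$
which is $0$ at $t=i$. Hence $\cosh2a=-1$ there and $B(y_1,y_3)=+1$, that is, $y_3=-y_1$. The two corners land on opposite sheets, nothing forces their signs $\mathrm{sgn}(d_1)=\mathrm{sgn}(d_3)$ to cancel, and the area of the rhombus changes.
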